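# One more color: complete acyclic colorings of oriented graphs with dichromatic number at least three

## 1. Two disjoint triangles beside a maximal acyclic set

All digraphs are finite, without loops or multiple arcs. "Path" and "cycle" always mean directed path and directed cycle, and $u\to v$ means that $(u,v)$ is an arc. A digraph is *asymmetric* (an oriented graph) if it never contains both $u\to v$ and $v\to u$. A vertex set is *acyclic* if it induces a subdigraph without cycles, and *cyclic* otherwise. I write $A+z$ and $A-x$ for $A\cup\{z\}$ and $A\setminus\{x\}$, and $N^+(u)$, $N^-(u)$ for the sets of out- and in-neighbors of $u$.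

**Definition.** A coloring of $D$ with $k$ colors is a surjective map $V(D)\to\{1,\dots,k\}$. It is *acyclic* if every color class is an acyclic set. It is *complete* if for every ordered pair $(i,j)$ of distinct colors there is an arc from a vertex of color $i$ to a vertex of color $j$. The *dichromatic number* $dc(D)$ is the least number of colors in an acyclic coloring. The *diachromatic number* $dac(D)$ is the largest number of colors in a coloring that is both acyclic and complete.

For the directed triangle, one color is not enough, and $\{a\},\{b,c\}$ is an acyclic complete coloring. Three singletons are not a complete coloring, because between two vertices there is only one arc. So $dc=dac=2$. For the path $a\to b\to c$ we have $dc=1$, but the classes $\{a,c\},\{b\}$ show $dac=2$: the arc $a\to b$ goes one way, the arc $b\to c$ the other.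

Olsen, Rubio-Montiel and Silva Ramirez (*Acyclic and complete coloring of digraphs with the minimum and maximum possible numbers of colors*, arXiv:2508.16043, 2025) state the following conjecture: there are no asymmetric digraphs $D$ with $dc(D)=dac(D)=r$ for $r>2$. We shall prove it. We begin with three simple facts and a situation in which they settle everything.

**Definition.** Disjoint nonempty sets $X,Y$ are *linked* if there is an arc from $X$ to $Y$ and an arc from $Y$ to $X$. A *$k$-family* consists of $k$ pairwise disjoint, pairwise linked, nonempty acyclic sets. They need not cover $V(D)$.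

**Lemma 1.1.** If $X,Y$ are disjoint acyclic sets and there is no arc from $X$ to $Y$, then $X\cup Y$ is acyclic. Hence if $X\cup Y$ is cyclic, then $X$ and $Y$ are linked.

*Proof.* A cycle in $X\cup Y$ lies in neither set, so it passes from $X$ to $Y$ somewhere, which needs an arc from $X$ to $Y$. The second statement follows by applying the first to both orders. $\square$

In particular an acyclic coloring with the fewest colors is complete, since otherwise two of its classes could be merged. So $dc(D)\le dac(D)$ always.

**Lemma 1.2.** If $D$ has a $k$-family $V_1,\dots,V_k$, then $dac(D)\ge k$.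

*Proof.* Consider the partitions of $V(D)$ into acyclic sets that have $k$ distinct parts containing $V_1,\dots,V_k$ respectively. One exists: take the $V_i$ and add singletons. Choose one with the fewest parts. Suppose two of its parts are not linked. By Lemma 1.1 their union is acyclic. They do not contain two different $V_i$'s, because those would link them. So merging them gives another partition of the same kind with fewer parts, a contradiction. Hence all parts are pairwise linked, and we have an acyclic complete coloring with at least $k$ colors. $\square$

**Lemma 1.3.** Let $A$ be a maximal acyclic set of $D$. Then every vertex outside $A$ has an in-neighbor and an out-neighbor in $A$, and $A$ is linked to every nonempty set disjoint from $A$.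

*Proof.* For $x\notin A$ the set $A+x$ has a cycle, which passes through $x$. Its neighbors on the cycle are in $A$. $\square$

In an asymmetric digraph every cycle has length at least 3. So sets of at most two vertices are acyclic, and a cyclic 3-set induces a directed triangle. This gives the easy case.

**Proposition 1.4.** Let $D$ be asymmetric and $A$ a maximal acyclic set such that $D-A$ contains two disjoint directed triangles. Then $D$ has a 4-family. In particular $dac(D)\ge4$, so $dac(D)>dc(D)$ if $dc(D)=3$.

*Proof.* Let the triangles be $a_1\to a_2\to a_3\to a_1$ and $b_1\to b_2\to b_3\to b_1$. Put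
$$S_1=\{a_1,b_1\},\qquad S_2=\{a_2,b_3\},\qquad S_3=\{a_3,b_2\}.$$
The $a$-triangle gives arcs $S_1\to S_2\to S_3\to S_1$. The $b$-triangle runs through the sets in the opposite order: $b_1\to b_2$ goes from $S_1$ to $S_3$, $b_2\to b_3$ from $S_3$ to $S_2$, and $b_3\to b_1$ from $S_2$ to $S_1$. So the three sets are pairwise linked, and they are acyclic because they have two elements. By Lemma 1.3, $A$ is linked to each of them. Lemma 1.2 finishes. $\square$

What changes in general? The proof kept one maximal acyclic set $A$ as a class and looked for a 3-family in the rest. The next section shows on small examples that the rest may have no 3-family, and that even when $dc(D)=3$ there may be no choice of $A$ for which this plan works.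

## 2. Stars, the digraphs $D_m$, and the Paley tournament on seven vertices

We work through the smallest values of $dc$ by hand.

**Lemma 2.1.** Let $D$ be an acyclic asymmetric digraph. Then $D$ contains a path of length 2, or two disjoint arcs, or all arcs of $D$ leave one common vertex, or all arcs enter one common vertex (or there are no arcs).

*Proof.* Suppose there is no path of length 2 and no two disjoint arcs. If there is at most one arc, the claim is clear. Otherwise take two arcs. They meet in exactly one vertex $c$; let their other ends be $a$ and $b$. Any third arc meets both, so it contains $c$ or joins $a$ and $b$. In the latter case the three arcs form an acyclically oriented triangle, which contains a path of length 2, a contradiction. So all arcs contain $c$. If one enters $c$ and one leaves $c$, they form a path of length 2. So all leave $c$ or all enter $c$. $\square$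

**Proposition 2.2 (the case $r=1$).** For an asymmetric $D$ with at least one vertex, $dc(D)=dac(D)=1$ if and only if the arcs of $D$ all leave one common vertex, or all enter one common vertex, or there are no arcs.

*Proof.* Let $dc(D)=dac(D)=1$; then $D$ is acyclic. If it contains a path $a\to b\to c$, then $\{a,c\},\{b\}$ is a 2-family. If it contains disjoint arcs $a\to b$ and $c\to d$, then $\{a,d\},\{b,c\}$ is a 2-family. In both cases $dac(D)\ge2$, a contradiction. By Lemma 2.1 the arcs are as described. Conversely, such a $D$ is acyclic, so $dc(D)=1$. If all arcs leave $c$, then any arc between two classes leaves the class of $c$, so no two classes are linked and $dac(D)=1$. The other case is the same with arcs reversed. $\square$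

**Example (the case $r=2$).** For $m\ge1$ let $D_m$ have vertices $v,r,p_1,\dots,p_m$ and arcs $v\to r$, $r\to p_i$, $p_i\to v$. It is strongly connected. It has a cycle, and it becomes acyclic when $v$ is deleted, so $dc(D_m)=2$. Suppose a coloring had three pairwise linked classes. If $v,r$ are in one class, two other classes consist of $p_i$'s and there is no arc between them. If $v,r$ are in different classes, a third class consists of $p_i$'s; arcs into the $p_i$ come only from $r$, so there is no arc from the class of $v$ to it. Hence $dac(D_m)=2$. By Lemma 1.2, $D_m$ has no 3-family. Equality $dc=dac=2$ thus occurs infinitely often, even for strongly connected digraphs.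

So, if $D-A$ looks like $D_m$, the plan of Section 1 fails for that $A$. Here is a digraph with $dc=3$ in which it fails for all $A$.

**Example (the Paley tournament $P_7$).** The vertices are $\mathbb Z_7$, and $i\to j$ if and only if $j-i\in\{1,2,4\}$. The set $N^+(i)=\{i+1,i+2,i+4\}$ is a directed triangle $i+1\to i+2\to i+4\to i+1$. An acyclic 4-set of a tournament contains a vertex that dominates the other three, and these form an acyclic 3-set. In $P_7$ this is impossible, so acyclic sets have at most 3 vertices and $dc(P_7)\ge3$. The partition $\{0,1,2\},\{3,4,5\},\{6\}$ shows $dc(P_7)=3$.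

In any family of an asymmetric digraph at most one set is a singleton, because two singletons cannot be linked. Every maximal acyclic set $A$ of $P_7$ has exactly three vertices: if $i\to j$ and no third vertex could be added to $\{i,j\}$, the five other vertices would all lie in $N^+(j)$, which has only three elements. Thus $D-A$ has 4 vertices, whereas a 3-family needs at least $1+2+2=5$. So *no* 4-family of $P_7$ contains a maximal acyclic set. This is the exact point at which the plan stops.

And yet $dac(P_7)\ge4$. Take $A=\{0,1,2\}$ and its complement $H=\{3,4,5,6\}$, and split *both*: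
$$X=\{0,2\},\quad Y=\{1\},\quad S=\{3,6\},\quad T=\{4,5\}.$$
The required arcs are $0\to1\to2$; $2\to3\to0$; $0\to4$, $5\to0$; $1\to3$, $6\to1$; $1\to5$, $4\to1$; $3\to4$, $4\to6$. Note the shape of $H$: its arcs are $6\to3$, $3\to4$, $3\to5$, $4\to6$, $5\to6$, $4\to5$. This is $D_2$ with $v=6$, $r=3$, $\{p_1,p_2\}=\{4,5\}$, and one additional arc. The two special vertices 3 and 6 were put together in $S$.

We shall learn from this example: choose $A$ large and its complement $H$ close to acyclic; use the *absence* of a 3-family in $H$ to learn its structure; then split both sides. The result is as follows.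

**Theorem 2.3.** Every asymmetric digraph $D$ with $dc(D)\ge3$ satisfies $dac(D)\ge dc(D)+1$.

So there is no asymmetric $D$ with $dc(D)=dac(D)=r$ for $r>2$: the conjecture is true.

## 3. Reduction to critical digraphs with dichromatic number three

**Proposition 3.1.** Let $D$ be asymmetric with $dc(D)=3$ and $dc(D-u)\le2$ for all vertices $u$. Then $D$ has a 4-family.

*Proof that Proposition 3.1 implies Theorem 2.3.* The purpose of this step is to reuse the plan of Section 1, which costs nothing when $r\ge4$. By induction on $r=dc(D)\ge3$ we show that $D$ has an $(r+1)$-family; Lemma 1.2 then gives the theorem. Deleting a vertex lowers $dc$ by at most 1, because the vertex can be put back with a color of its own.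

Let $r=3$. Take an induced subdigraph $D'$ with $dc(D')\ge3$ and as few vertices as possible. Then $dc(D'-u)\le2$ for all $u$, so $dc(D')=3$. Proposition 3.1 gives a 4-family of $D'$, which is a 4-family of $D$.

Let $r\ge4$, and let $A$ be a maximal acyclic set. Then $dc(D-A)\ge r-1$. Delete vertices of $D-A$ one at a time: the value of $dc$ drops by at most 1 each time and ends at 0, so there is $W\subseteq V(D)\setminus A$ with $dc(D[W])=r-1$. By induction $D[W]$ has an $r$-family. By Lemma 1.3, $A$ is linked to each of its members. Adding $A$ gives an $(r+1)$-family. $\square$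

**Standing assumptions.** From here to the end of Section 8, $D$ is as in Proposition 3.1, $V=V(D)$, and we suppose that $D$ has **no** 4-family. We aim at a contradiction. All assumptions are preserved when all arcs are reversed; I call this *duality*. It exchanges $N^+$ and $N^-$.

## 4. Optimal partitions $V=A\sqcup H$

**Lemma 4.1.** $|N^+(u)|\ge2$ and $|N^-(u)|\ge2$ for every vertex $u$.

*Proof.* Let $V_1,V_2$ be an acyclic 2-coloring of $D-u$. As $dc(D)=3$, each $V_i+u$ has a cycle, which passes through $u$. So $u$ has an in-neighbor and an out-neighbor in each of $V_1,V_2$. $\square$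

**Definition.** A *hub* of a set $H$ is a vertex $v\in H$ such that $H-v$ is acyclic. A partition $V=A\sqcup H$ is *admissible* if $A$ is acyclic and $H$ has a hub. It is *optimal* if moreover $|A|$ is as large as possible among admissible partitions.

In $D_m$ with $m\ge2$ the hubs are exactly $v$ and $r$. In $P_7$ the partition $\{0,1,2\}\sqcup\{3,4,5,6\}$ is optimal, with hubs 3 and 6: all cycles of $H$ use the arc $6\to 3$.

Admissible partitions of $D$ exist: take an acyclic 2-coloring $V_1,V_2$ of $D-v$ and put $A=V_1$, $H=V_2+v$. Whenever $A$ is acyclic, $H=V\setminus A$ is cyclic, since otherwise $dc(D)\le2$; so $|H|\ge3$. Since all cycles of $H$ pass through a hub, $H$ has no two disjoint cycles. The trick of Proposition 1.4 is thus never available here.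

**Lemma 4.2.** Every nonempty set of at most 4 vertices has a hub.

*Proof.* For at most 3 vertices, deleting any vertex leaves at most 2, an acyclic set. Let there be 4 vertices and no hub. Then each of the four triples is cyclic, hence a directed triangle. Say $a\to b\to c\to a$, with fourth vertex $x$. The triple $\{x,a,b\}$ is a directed triangle with $a\to b$, so $b\to x$. The triple $\{x,b,c\}$ is a directed triangle with $b\to c$, so $x\to b$. This contradicts asymmetry. $\square$

Let $(A,H)$ be optimal. For $z\in H$ put $N_z^\pm=N^\pm(z)\cap A$, and for $T\subseteq H$ put $N_T^\pm=\bigcup_{z\in T}N_z^\pm$.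

**Lemma 4.3.** For every $z\in H$ the set $A+z$ is cyclic. Hence $N_z^+$ and $N_z^-$ are nonempty, and $D[A]$ contains a path of length at least 1 from a vertex of $N_z^+$ to a vertex of $N_z^-$. Moreover $A$ is linked to every nonempty subset of $H$, and $D[H]$ has no 3-family.

*Proof.* Suppose $A+z$ is acyclic. If $z$ is a hub, then $A+z$ and $H-z$ form an acyclic 2-coloring of $D$, impossible. Otherwise $H$ has a hub $v\ne z$. Then $v$ is a hub of $H-z$, and $(A+z,H-z)$ is admissible with a larger first part, contradicting optimality. So $A+z$ has a cycle, and it passes through $z$. Its part in $A$ is a path from $N_z^+$ to $N_z^-$; its length is at least 1 because cycles have length at least 3. Each $z\in H$ thus has an in- and an out-neighbor in $A$, so $A$ is linked to every nonempty subset of $H$. A 3-family of $D[H]$ together with $A$ would be a 4-family. $\square$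

**Lemma 4.4.** Let $T\subseteq H$ be acyclic with $|T|\ge2$, and let $T$ contain a hub $z$ of $H$. Then $|N_T^+|\ge2$ and $|N_T^-|\ge2$.

*Proof.* By Lemma 4.3 these sets are nonempty. Suppose $N_T^+=\{x\}$. Then there is no arc from $T$ to $A-x$, so $(A-x)\cup T$ is acyclic by Lemma 1.1, and it has $|A|-1+|T|>|A|$ vertices. Its complement $(H\setminus T)+x$ has hub $x$, because $H\setminus T\subseteq H-z$ is acyclic. This contradicts optimality. The case of $N_T^-$ is dual. $\square$

The next lemma says that $A$ can be split into two linked sets. By the proof of Proposition 2.2 this is what its two alternatives provide.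

**Lemma 4.5.** $D[A]$ contains a path of length 2 or two disjoint arcs.

*Proof.* By Lemma 4.3, $D[A]$ has an arc. If the claim fails, Lemma 2.1 gives a vertex $c\in A$ such that all arcs of $D[A]$ leave $c$, or all enter $c$. By duality say all leave $c$. Let $z\in H$. By Lemma 4.3 a path of length at least 1 in $D[A]$ starts in $N_z^+$, and it can only start at $c$. So $z\to c$ for every $z\in H$. Let $v$ be a hub of $H$. The set $A-c$ has no arcs, so $(A-c)+v$ is acyclic: all its arcs are at $v$, while a cycle has length at least 3 and would contain an arc avoiding $v$. The set $(H-v)+c$ is acyclic, because $H-v$ is and $c$ has no out-neighbor in $H$. So $dc(D)\le2$, a contradiction. $\square$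

## 5. The absence of a 3-family forces two hubs

We know one hub of $H$. The model $D_m$ has two, $v$ and $r$. The next lemma recovers this from the absence of a 3-family.

**Lemma 5.1.** Let $(A,H)$ be optimal. Then $H$ has at least two hubs.

*Proof.* **Setting.** Let $v$ be a hub and $K$ the strong component of $D[H]$ that contains $v$. All cycles of $D[H]$ pass through $v$, so they lie in $K$; since $H$ is cyclic, there is such a cycle. Let $R^\pm=N^\pm(v)\cap K$. These sets are nonempty, and disjoint by asymmetry. If $R^+=\{r\}$ or $R^-=\{r\}$, then every cycle of $D[H]$ passes through $v$ and hence through $r$, so $r$ is a second hub. Suppose from now on that $|R^+|,|R^-|\ge2$. We look for a 3-family in $K$ of which $\{v\}$ is one member; this contradicts Lemma 4.3. The other members will be a 2-set $Y$ and the rest of $K$. The rest is acyclic, being a subset of $H-v$. If $Y$ and the rest each contain an element of $R^+$ and an element of $R^-$, then both are linked to $\{v\}$. This holds each time below, and only the link between $Y$ and the rest is in question.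

**Step 1, to find an arc from $R^+$ to $R^-$.** A cycle through $v$ shows that $K-v$ contains a path from $R^+$ to $R^-$. Let $r_0=u_0,u_1,\dots,u_\ell=p_0$ be a shortest one, $r_0\in R^+$, $p_0\in R^-$; as $R^+\cap R^-=\emptyset$, $\ell\ge1$. Suppose $\ell\ge2$. Take $Y=\{r_0,p_0\}$ and $B=K\setminus\{v,r_0,p_0\}$. As $|R^\pm|\ge2$, $B$ contains further elements of $R^+$ and of $R^-$. Moreover $r_0\to u_1$ and $u_{\ell-1}\to p_0$ with $u_1,u_{\ell-1}\in B$. So $\{v\},Y,B$ is a 3-family, a contradiction. Hence $\ell=1$ and $r_0\to p_0$.

**Step 2, to show that $r_0\to p'$ for each $p'\in R^-\setminus\{p_0\}$.** Take $Y=\{p',r_0\}$ and $B'=K\setminus\{v,p',r_0\}$. The set $B'$ contains $p_0\in R^-$ and an element of $R^+\setminus\{r_0\}$. There is the arc $r_0\to p_0$ from $Y$ to $B'$. Since there is no 3-family, there is no arc from $B'$ to $Y$. Now $p'$ has an in-neighbor in the strong component $K$. It is not $v$, since $p'\to v$, and it is not in $B'$. So it is $r_0$.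

**Step 3, to show that $r'\to p_0$ for each $r'\in R^+\setminus\{r_0\}$.** Take $Y=\{p_0,r'\}$ and $B''=K\setminus\{v,p_0,r'\}$. The set $B''$ contains $r_0\in R^+$ and an element of $R^-\setminus\{p_0\}$. There is the arc $r_0\to p_0$ from $B''$ to $Y$, so there is no arc from $Y$ to $B''$. Now $r'$ has an out-neighbor in $K$. It is not $v$, since $v\to r'$, and it is not in $B''$. So it is $p_0$.

**Step 4, to reach the contradiction.** Choose $p'\in R^-\setminus\{p_0\}$ and $r'\in R^+\setminus\{r_0\}$. Take $Y=\{p',r'\}$ and $B'''=K\setminus\{v,p',r'\}$, which contains $r_0$ and $p_0$. The arcs $r'\to p_0$ and $r_0\to p'$ link $Y$ and $B'''$. So $\{v\},Y,B'''$ is a 3-family, a contradiction. $\square$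

## 6. Splitting $A$ and $H$ at the same time

Two hubs $v\neq r$ give much freedom in splitting $H$ into two acyclic sets: one may put $v$ and $r$ on different sides and distribute *all other vertices arbitrarily*. One may also put $v,r$ together and the rest on the other side. As $H$ is cyclic, the two parts are automatically linked by Lemma 1.1. What remains is to link them with two given parts $X,Y$ of $A$.

**Definition.** Let $(A,H)$ be optimal and $U\subseteq A$. Let $\mathrm{in}(U)$ be the set of $z\in H$ with an arc $z\to u$ for some $u\in U$, and $\mathrm{out}(U)$ the set of $z\in H$ with an arc $u\to z$ for some $u\in U$.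

In $P_7$, with $A=\{0,1,2\}$, $X=\{0,2\}$, $Y=\{1\}$, one finds $\mathrm{in}(X)=\{3,5,6\}$, $\mathrm{in}(Y)=\{4,6\}$, $\mathrm{out}(X)=\{3,4,6\}$, $\mathrm{out}(Y)=\{3,5\}$. Each of these four sets meets both $\{3,6\}$ and $\{4,5\}$, which is why the splitting in Section 2 worked.

**Lemma 6.1 (Label Lemma).** Let $(A,H)$ be optimal, $|H|\ge4$, and $A=X\sqcup Y$ with $X,Y$ linked. Then the four sets $\mathrm{in}(X),\mathrm{in}(Y),\mathrm{out}(X),\mathrm{out}(Y)$ are not all of size at least 2.

*Proof.* **Setting.** Suppose all four sets, which I call *labels*, have size at least 2. Call $\mathrm{in}(X),\mathrm{in}(Y)$ partners, and likewise $\mathrm{out}(X),\mathrm{out}(Y)$. By Lemma 4.3 each $z\in H$ has an out-neighbor and an in-neighbor in $A$, so the union of two partners is $H$. We look for a partition $H=S\sqcup T$ into acyclic sets that both meet all four labels. Then each of $S,T$ is linked to each of $X,Y$; $S,T$ are linked because $H$ is cyclic; and $X,Y,S,T$ is a 4-family, a contradiction.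

By Lemma 5.1 there are hubs $v\ne r$. Let $F=H\setminus\{v,r\}$, so $|F|\ge2$. Both of the following give acyclic sets: $S=\{v,r\}$, $T=F$ (since $F\subseteq H-v$); and any $S=F_S+v$, $T=F_T+r$ with $F=F_S\sqcup F_T$ (since $S\subseteq H-r$, $T\subseteq H-v$).

If all labels meet both $\{v,r\}$ and $F$, the first choice works. Otherwise some label $\lambda$ misses $F$, and then $\lambda=\{v,r\}$ because $|\lambda|\ge2$; or some label $\lambda$ misses $\{v,r\}$, and then $\lambda\subseteq F$. Let $\lambda'$ be the partner of $\lambda$, and $\mu,\mu'$ the other pair of partners. We use the second choice. Say that $v$ *misses* a label if $v$ is not in it, and similarly for $r$. Three facts will be used.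

1. Since $\mu\cup\mu'=H$, each of $v,r$ misses at most one of $\mu,\mu'$.
2. A label missed by $v$ or by $r$ has an element in $F$: it has size at least 2 and at most one element outside $F$. A label missed by both is a subset of $F$.
3. $F\subseteq\mu\cup\mu'$.

For $S$ to meet $\mu$ and $\mu'$ it is enough, by fact 1, that $F_S$ meets the one of $\mu,\mu'$ that $v$ misses, if there is one. Similarly for $T$, $F_T$ and $r$. Elements of $F$ whose side is not specified below may go to either side.

**Case A: $\lambda=\{v,r\}$.** Here $S$ and $T$ meet $\lambda$, and $F\subseteq\lambda'$. So it suffices that $F_S,F_T\ne\emptyset$ and that they meet the labels of $\{\mu,\mu'\}$ missed by $v$ and by $r$, respectively.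

* Neither misses one: split $F$ into any two nonempty parts.
* Exactly one of them misses one: put one element of $F$ in that label on the side of that vertex ($F_S$ for $v$, $F_T$ for $r$), and all other elements of $F$ on the other side.
* Both miss the same one, say $\mu$: then $\mu\subseteq F$ and $|\mu|\ge2$. Put elements of $\mu$ on both sides.
* $v$ and $r$ miss different ones, say $v$ misses $\mu$ and $r$ misses $\mu'$: there are distinct $f\in\mu\cap F$ and $f'\in\mu'\cap F$. Otherwise these two nonempty sets would be the same single vertex, and $F\subseteq\mu\cup\mu'$ would give $|F|=1$. Put $f$ in $F_S$ and $f'$ in $F_T$.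

**Case B: $\lambda\subseteq F$.** Here $v,r\in\lambda'$, so $S$ and $T$ meet $\lambda'$. It suffices that $F_S,F_T$ both meet $\lambda$ and that they meet the labels of $\{\mu,\mu'\}$ missed by $v$ and by $r$, respectively. Recall $|\lambda|\ge2$.

* Neither misses one: put elements of $\lambda$ on both sides.
* Exactly one of them misses one, say $v$ misses $\mu$ (the case of $r$ is the same with the sides exchanged): take $f\in\mu\cap F$. If $f\in\lambda$, put $f$ in $F_S$ and another element of $\lambda$ in $F_T$. If $f\notin\lambda$, put $f$ and one element of $\lambda$ in $F_S$ and another element of $\lambda$ in $F_T$.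
* Both miss the same one, say $\mu$: then $\lambda,\mu\subseteq F$ have size at least 2. Choose a pair in $\lambda$ and a pair in $\mu$. A graph with at most two edges is bipartite, so some partition of $F$ separates both pairs.
* $v$ misses $\mu$ and $r$ misses $\mu'$: take $a\ne b$ in $\lambda$. If one of them is in $\mu$ and the other is in $\mu'$, put the former in $F_S$ and the latter in $F_T$. Otherwise, since $F\subseteq\mu\cup\mu'$, either $a,b\in\mu\setminus\mu'$ or $a,b\in\mu'\setminus\mu$. (If $a\in\mu$, then $b\notin\mu'$, so $b\in\mu$, so $a\notin\mu'$. If $a\notin\mu$, then $a\in\mu'$, so $b\notin\mu$, so $b\in\mu'$.) In the first case take $g\in\mu'\cap F$; then $g\neq a$, and we put $a$ in $F_S$ and $b,g$ in $F_T$. In the second case take $g\in\mu\cap F$; then $g\ne b$, and we put $a,g$ in $F_S$ and $b$ in $F_T$. $\square$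

Only the bound $|F|\ge2$ needed $|H|\ge4$. For $|H|=3$ we need another argument, and we treat this case first.

## 7. The complement $H$ is a directed triangle

In this section $(A,H)$ is optimal and $|H|=3$. Then $H=\{z_1,z_2,z_3\}$ with $z_i\to z_{i+1}$, indices mod 3. Write $N_i^\pm=N_{z_i}^\pm$. These sets are nonempty by Lemma 4.3, and $N_i^+\cap N_i^-=\emptyset$. Let $N_A^\pm(\cdot)$ denote neighborhoods in $D[A]$.

The plan is to use $z_1,z_2,z_3$ in three different classes. The triangle links them in one cyclic direction. For the other direction we place one or more vertices of $A$ beside the $z_i$, and the rest of $A$ becomes the fourth class. Two facts supply suitable vertices of $A$.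

**Lemma 7.1.** If $N_i^+=\{x\}$ or $N_i^-=\{x\}$, then $z_{i-1}\to x\to z_{i+1}$.

*Proof.* In $(A-x)+z_i$ the vertex $z_i$ has no out-neighbor, or no in-neighbor. So this set is acyclic, and its complement $\{x,z_{i+1},z_{i-1}\}$ is cyclic, a directed triangle. As $z_{i+1}\to z_{i+2}=z_{i-1}$, the triangle is $z_{i+1}\to z_{i-1}\to x\to z_{i+1}$. $\square$

**Lemma 7.2.** Let $\{i,j,k\}=\{1,2,3\}$. There is a cycle through $z_k$ in $\{z_k\}\cup N_i^-\cup N_j^-$. In particular there are $p\in N_k^+$ and $p_1$ with $p\to p_1$ and $p,p_1\in N_i^-\cup N_j^-$.

*Proof.* There is no arc from $A\setminus(N_i^-\cup N_j^-)$ to $\{z_i,z_j\}$. By Lemma 1.1 the union of these two sets is acyclic, so its complement $\{z_k\}\cup N_i^-\cup N_j^-$ is cyclic. A cycle in it passes through $z_k$ because $A$ is acyclic. Its length is at least 3, so the two vertices after $z_k$ are as claimed. $\square$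

The next lemma describes the four classes used in two of the three cases below.

**Lemma 7.3.** Let $x\in A$ with $z_1\to x\to z_2$, and let $w\in N_2^+$. Suppose $|N_2^+|,|N_2^-|\ge2$ and $N_1^-\ne\{w\}$. Put
$$T_1=\{z_1,w\},\quad T_2=\{z_2\},\quad T_3=\{z_3,x\},\quad A_4=A\setminus\{x,w\}.$$
Then at least one of the following holds.

* (i) There is no arc from $T_1$ to $A_4$: $N_1^+\subseteq\{x,w\}$ and $N_A^+(w)\subseteq\{x\}$.
* (ii) There is no arc from $T_3$ to $A_4$: $N_3^+\subseteq\{x,w\}$ and $N_A^+(x)\subseteq\{w\}$.
* (iii) There is no arc from $A_4$ to $T_3$: $N_3^-\subseteq\{x,w\}$ and $N_A^-(x)\subseteq\{w\}$.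

*Proof.* Since $x\in N_2^-$ and $w\in N_2^+$, $x\ne w$. The four sets are disjoint and acyclic. We check that all other arcs required of a 4-family are present. The arcs $z_1\to z_2\to w$ link $T_1,T_2$; the arcs $z_2\to z_3$ and $x\to z_2$ link $T_2,T_3$; the arcs $z_3\to z_1\to x$ link $T_3,T_1$. There is an arc from $T_2$ to $A_4$, because $|N_2^+|\ge2$ and $x\notin N_2^+$. There is an arc from $A_4$ to $T_2$, because $|N_2^-|\ge2$ and $w\notin N_2^-$. In particular $A_4\ne\emptyset$. There is an arc from $A_4$ to $T_1$, because $N_1^-$ is nonempty, different from $\{w\}$, and does not contain $x$. If the arcs in (i), (ii), (iii) were present too, we would have a 4-family. The descriptions in terms of neighborhoods are immediate. $\square$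

### Case 7A: some $N_i^+$ or $N_i^-$ is a singleton

**Step 1, to collect information.** By rotation and duality let $N_1^+=\{x\}$. Lemma 7.1 gives $z_3\to x\to z_2$. So
$$x\in N_1^+\cap N_2^-\cap N_3^+ .$$
Further:

* $|N_2^+|\ge2$. If $N_2^+=\{x'\}$, then $z_1\to x'$ by Lemma 7.1, so $x'=x\in N_2^-$, impossible.
* $|N_2^-|\ge2$. Otherwise $N_2^-=\{x\}$, and Lemma 7.1 gives $x\to z_3$, impossible as $z_3\to x$.
* $|N_3^+|\ge2$. Otherwise $N_3^+=\{x\}$, and Lemma 7.1 gives $z_2\to x$, impossible as $x\to z_2$.
* If $w\in N_2^+$, then $N_1^-\ne\{w\}$. Otherwise Lemma 7.1 gives $w\to z_2$, impossible as $z_2\to w$.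

So Lemma 7.3 applies for every $w\in N_2^+$. By Lemma 7.2 with $k=2$ there are $y\in N_2^+$ and $y'$ with $y\to y'$ and $y,y'\in N_1^-\cup N_3^-$. As $x\in N_1^+\cap N_3^+$, we have $y,y'\ne x$. By Lemma 7.2 with $k=1$ there is $c\in N_2^-\cup N_3^-$ with $x\to c$, because the vertex after $z_1$ on the cycle must be $x$.

**Step 2, to exclude (ii) for every $w\in N_2^+$.** Suppose (ii) holds. As $|N_3^+|\ge2$, $N_3^+=\{x,w\}$, and $N_A^+(x)\subseteq\{w\}$. Since $x\to c$ and $c\in A$, $c=w$. So $w\in N_2^-\cup N_3^-$, although $w\in N_2^+\cap N_3^+$, impossible.

**Step 3, to use $w=y$.** Here (i) fails, because $y\to y'$ and $y'\in A_4$. So (iii) holds. As $x\notin N_3^-$ and $N_3^-\ne\emptyset$, this means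
$$N_3^-=\{y\},\qquad N_A^-(x)\subseteq\{y\}.$$

**Step 4, to use another $w$ and finish.** Let $w=y_2\in N_2^+\setminus\{y\}$, which exists as $|N_2^+|\ge2$. Now (iii) fails, because $y\in N_3^-$ and $y\in A_4$. So (i) holds, and $N_A^+(y_2)\subseteq\{x\}$. Since $N_A^-(x)\subseteq\{y\}$, we have $y_2\not\to x$, so $y_2$ has no out-neighbor in $A$. As $z_2\to y_2$, its out-neighbors are among $z_1,z_3$, and by Lemma 4.1 both occur. Thus $y_2\to z_3$, that is, $y_2\in N_3^-=\{y\}$, a contradiction.

### Case 7B: all $|N_i^\pm|\ge2$, and some $x\in A$ satisfies $z_i\to x\to z_{i+1}$ for some $i$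

**Step 1, to list what Lemma 7.3 gives.** By rotation let $z_1\to x\to z_2$. For every $y\in N_2^+$ Lemma 7.3 applies with $w=y$. Since all $|N_i^\pm|\ge2$, one of the following holds.

* $(a_y)$ $N_1^+=\{x,y\}$ and $N_A^+(y)\subseteq\{x\}$. In this case $z_1\to y$ and $z_2\to y$, so the out-neighbors of $y$ lie in $\{x,z_3\}$, and by Lemma 4.1 $y\to z_3$.
* $(b_y)$ $N_3^+=\{x,y\}$ and $N_A^+(x)\subseteq\{y\}$.
* $(c_y)$ $N_3^-=\{x,y\}$ and $N_A^-(x)\subseteq\{y\}$.

**Step 2, to show $z_3\to x$.** Each of $(a),(b),(c)$ holds for at most one $y$, since it determines $y$. Moreover $(b)$ and $(c)$ do not both occur, even for different $y$, since $(b)$ puts $x$ in $N_3^+$ and $(c)$ puts $x$ in $N_3^-$. So $|N_2^+|\le2$. As $|N_2^+|\ge2$, we get $N_2^+=\{y,y'\}$ with $(a_y)$, and $(b_{y'})$ or $(c_{y'})$. If $(c_{y'})$ held, $N_3^-=\{x,y'\}$; but $y\in N_3^-$ by $(a_y)$, and $y\notin\{x,y'\}$. So $(b_{y'})$ holds, and in particular $z_3\to x$.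

**Step 3, to get the opposite arc by duality.** Reverse all arcs and put $(w_1,w_2,w_3)=(z_2,z_1,z_3)$. In the reversed digraph $w_1\to w_2\to w_3\to w_1$, coming from $z_1\to z_2$, $z_3\to z_1$, $z_2\to z_3$; and $w_1\to x\to w_2$, coming from $x\to z_2$ and $z_1\to x$. All hypotheses of this case hold there, so Steps 1 and 2 give $w_3\to x$ in the reversed digraph, that is, $x\to z_3$ in $D$. This contradicts $z_3\to x$.

### Case 7C: all $|N_i^\pm|\ge2$, and no $x\in A$ satisfies $z_i\to x\to z_{i+1}$ for any $i$

**Step 1, to find a helper for each $z_k$.** By Lemma 7.2, for each $k$ there is $\theta_k\in N_k^+\cap(N_{k+1}^-\cup N_{k-1}^-)$. As $z_k\to\theta_k\to z_{k+1}$ is excluded,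
$$z_k\to\theta_k\to z_{k-1}.$$
Moreover $\theta_k$ is not adjacent to $z_{k+1}$: the arc $\theta_k\to z_{k+1}$ is excluded as before, and $z_{k+1}\to\theta_k$ would give the excluded $z_{k+1}\to\theta_k\to z_{k+2}=z_{k-1}$. So $z_{k+1}$ is the only vertex of $H$ that is not adjacent to $\theta_k$. Hence $\theta_1,\theta_2,\theta_3$ are distinct, and with $\Theta=\{\theta_1,\theta_2,\theta_3\}$ we have $N_k^+\cap\Theta=\{\theta_k\}$ and $N_k^-\cap\Theta=\{\theta_{k+1}\}$.

**Step 2, to build the 4-family.** Let $S_k=\{z_{k-1},\theta_k\}$ for $k=1,2,3$, and take $A\setminus\Theta$ as fourth set. The arc $z_{k-1}\to z_k$ goes from $S_k$ to $S_{k+1}$, and the arc $z_k\to\theta_k$ goes from $S_{k+1}$ to $S_k$. So $S_1,S_2,S_3$ are pairwise linked. Since $|N_k^\pm|\ge2$ and each $N_k^\pm$ has only one element in $\Theta$, each $z_k$ has an out-neighbor and an in-neighbor in $A\setminus\Theta$, which therefore is nonempty and linked to each $S_k$. All four sets are acyclic. This is a 4-family, a contradiction.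

So $|H|=3$ is impossible.

## 8. The complement $H$ has at least four vertices

Let $(A,H)$ be optimal with $h=|H|\ge4$. Now the Label Lemma is available, and the task is to split $A$ well.

**Step 1, to choose two special vertices of $A$.** *There are a source $s$ and a sink $t$ of $D[A]$, $s\ne t$, such that $s$ has an out-neighbor in $A\setminus\{s,t\}$ and $t$ has an in-neighbor in $A\setminus\{s,t\}$.* If $D[A]$ has a path of length 2, let $s$ and $t$ be the first and last vertex of a longest path of $D[A]$. An in-neighbor of $s$ in $A$ would either lie on the path and give a cycle, or make the path longer; so $s$ is a source. Likewise $t$ is a sink. The second and the last but one vertex of the path are the required neighbors. If $D[A]$ has no path of length 2, Lemma 4.5 gives disjoint arcs $a\to b$ and $c\to d$. Tails of arcs are then sources and heads are sinks. Take $s=a$ and $t=d$: $s\to b$ and $c\to t$.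

Since $s$ is a source and $t$ a sink of $D[A]$, Lemma 4.1 shows that $N^-(s)$ and $N^+(t)$ are subsets of $H$ of size at least 2. Let $A_0=A\setminus\{s,t\}\ne\emptyset$ and
$$P=\{z\in H:N_z^+\not\subseteq\{s,t\}\},\qquad Q=\{z\in H:N_z^-\not\subseteq\{s,t\}\}.$$

**Step 2, to show that $|P|\le1$ or $|Q|\le1$.** Suppose $|P|,|Q|\ge2$. Put $Y=\{s,t\}$ and $X=A_0$. They are linked by the choice of $s,t$. Moreover $\mathrm{in}(Y)\supseteq N^-(s)$, $\mathrm{out}(Y)\supseteq N^+(t)$, $\mathrm{in}(X)=P$, $\mathrm{out}(X)=Q$, and all have size at least 2. This contradicts Lemma 6.1. Duality exchanges $s,t$ and $P,Q$, so from now on we assume $|P|\le1$.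

**Step 3, to see how little enters $A_0$.** For $a\in A_0$ we have $N^-(a)\cap H\subseteq P$ by the definition of $P$, and $t\not\to a$ since $t$ is a sink of $D[A]$. So if $a$ is a source of $D[A_0]$, then $N^-(a)\subseteq\{s\}\cup P$. Such $a$ exists, and Lemma 4.1 gives $|P|=1$, say $P=\{g\}$, and
$$N^-(a)=\{s,g\}\quad\text{for every source } a \text{ of } D[A_0].\tag{1}$$
For $z\in H-g$ we have $N_z^+\subseteq\{s,t\}$. By Lemma 4.3 a path of length at least 1 in $D[A]$ starts in $N_z^+$; it does not start at the sink $t$, so $s\in N_z^+$. Thus
$$N_z^+\in\{\{s\},\{s,t\}\}\ \text{ for } z\in H-g,\ \text{ and there is no arc from } H-g \text{ to } A_0.\tag{2}$$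
By Lemma 1.1, $A_0\cup H_1$ is acyclic for every acyclic $H_1\subseteq H-g$.

**Step 4, to show that $h=4$ and $g$ is not a hub.** If $g$ were a hub, $A_0\cup(H-g)$ would be acyclic with $|A|-2+h-1=|A|+h-3>|A|$ vertices, and its complement $\{s,t,g\}$ has a hub by Lemma 4.2. This contradicts optimality. So $g$ is not a hub. By Lemma 5.1 there are hubs $v\ne r$, both different from $g$. The set $A_0\cup(H\setminus\{g,v\})$ is acyclic with $|A|+h-4$ vertices, and its complement $\{s,t,g,v\}$ has a hub by Lemma 4.2. By optimality $h\le4$, so $h=4$.

**Step 5, to describe $H$.** Write $H=\{v,r,f,g\}$ and $C=H-g=\{v,r,f\}$. As $g$ is not a hub, $C$ is cyclic, a directed triangle. Any two vertices of $C$ form an acyclic set containing a hub, $v$ or $r$. If two vertices of $C$ had $N_z^+=\{s\}$, then for the set $T$ of these two we would have $N_T^+=\{s\}$, contradicting Lemma 4.4. So by (2) at most one $z\in C$ has $N_z^+=\{s\}$. If all three had $N_z^+=\{s,t\}$, then all of $C$ would point to $t$, and $N^+(t)\subseteq\{g\}$, contradicting Lemma 4.1. So exactly two vertices of $C$ have $N_z^+=\{s,t\}$. Let $e$ be the third vertex, and name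 the others so that
$$e\to c_1\to c_2\to e,\qquad N_{c_1}^+=N_{c_2}^+=\{s,t\}.$$
By asymmetry $N_{c_1}^-,N_{c_2}^-\subseteq A_0$, and they are nonempty by Lemma 4.3. By Lemma 4.4 with $T=\{c_1,c_2\}$, $|N_{c_1}^-\cup N_{c_2}^-|\ge2$. Thus $|A_0|\ge2$.

**Step 6, to move to another optimal partition.** With respect to $(A,H)$ we have few arcs from $H$ to $A_0$. We exchange $\{s,t\}$ and $\{c_1,c_2\}$. Let
$$A_2=A_0\cup\{c_1,c_2\},\qquad H_2=\{s,t,g,e\}.$$
By Step 3, $A_2$ is acyclic. Also $|A_2|=|A|$, and $H_2$ has a hub by Lemma 4.2. So $(A_2,H_2)$ is optimal, $|H_2|=4$, and Lemma 6.1 applies to it. From here on, labels are taken in $H_2$. The gain is that $c_1$ and $c_2$ both point to $s$ and $t$, while by (1) the sources of $D[A_0]$ receive arcs from $s$ and $g$. Any splitting of $A_2$ that separates $c_1$ from $c_2$ has both $\mathrm{out}$-labels containing $\{s,t\}$.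

**Step 7, to finish if $D[A_0]$ has at least two sources.** Pick $a'\in N_{c_1}^-\subseteq A_0$, a source $a_1\ne a'$ of $D[A_0]$, and another source $a_0\ne a_1$. (Possibly $a_0=a'$.) Let $X=\{c_1,a_1\}$ and $Y=A_2\setminus X$, which contains $c_2,a_0,a'$. The arcs $c_1\to c_2$ and $a'\to c_1$ link $X$ and $Y$. By (1), applied to $a_1$ and to $a_0$, both $\mathrm{in}(X)$ and $\mathrm{in}(Y)$ contain $\{s,g\}$. By the choice of $c_1,c_2$, both $\mathrm{out}(X)$ and $\mathrm{out}(Y)$ contain $\{s,t\}$. This contradicts Lemma 6.1.

**Step 8, to finish if $D[A_0]$ has a unique source $a_0$.** As $|A_0|\ge2$, there is a source $b$ of $D[A_0-a_0]$. Since $b$ is not a source of $D[A_0]$, $a_0\to b$. The other in-neighbors of $b$ are not in $A_0$; $t$ is not one of them, being a sink of $D[A]$; and those in $H$ are in $P=\{g\}$. So $N^-(b)\subseteq\{a_0,s,g\}$, and by Lemma 4.1 $s\to b$ or $g\to b$. Let $X=\{c_1,b\}$ and $Y=A_2\setminus X$, which contains $c_2,a_0$. The arcs $c_1\to c_2$ and $a_0\to b$ link $X$ and $Y$. The label $\mathrm{in}(X)$ contains $e$, because $e\to c_1$, and it contains $s$ or $g$. The label $\mathrm{in}(Y)$ contains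 $\{s,g\}$ by (1) applied to $a_0$. Both $\mathrm{out}(X)$ and $\mathrm{out}(Y)$ contain $\{s,t\}$. This contradicts Lemma 6.1.

So $|H|\ge4$ is impossible too. Since $|H|\ge3$, the assumption that $D$ has no 4-family is refuted. This proves Proposition 3.1, and with it Theorem 2.3 and the conjecture. $\blacksquare$

## 9. Sharpness at $r=3$ and digraphs with symmetric arcs

**Proposition 9.1.** $dc(P_7)=3$ and $dac(P_7)=4$. So the bound of Theorem 2.3 is attained for $r=3$.

*Proof.* We saw in Section 2 that $dc(P_7)=3$, and Theorem 2.3, or the coloring $\{0,2\},\{1\},\{3,6\},\{4,5\}$, gives $dac(P_7)\ge4$. A complete coloring of an asymmetric digraph has at most one singleton class, so $k$ colors need at least $2k-1$ vertices. From $2k-1\le7$ we get $k\le4$. $\square$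

Nothing is claimed here about whether $dc+1$ is attained for $r\ge4$. The range $r\ge3$ in the theorem is exact: Proposition 2.2 and the digraphs $D_m$ give equality $dc=dac$ for $r=1$ and $r=2$.

For digraphs with symmetric arcs, in which cycles of length 2 are allowed, the statement fails without restriction: the complete symmetric digraph on $r$ vertices has $dc=dac=r$ for every $r$, since any two vertices form a cycle, while singletons are pairwise linked. The plan of Section 1 does, however, carry the theorem over in the following form.

**Theorem 9.2.** Let $D$ be any digraph and $A_1,\dots,A_m$ ($m\ge0$) sets such that $A_i$ is a maximal acyclic set of $D-(A_1\cup\dots\cup A_{i-1})$ for each $i$. Suppose $D-(A_1\cup\dots\cup A_m)$ has an asymmetric induced subdigraph $D[W]$ with $dc(D[W])\ge q\ge3$. Then $dac(D)\ge m+q+1$.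

*Proof.* By Theorem 2.3, $D[W]$ has an acyclic complete coloring with at least $q+1$ colors, and $q+1$ of its classes form a $(q+1)$-family. Each $A_i$ is nonempty, because a single vertex is acyclic and $W\ne\emptyset$ lies in the remaining digraph. By Lemma 1.3, applied in $D-(A_1\cup\dots\cup A_{i-1})$, every vertex outside $A_1\cup\dots\cup A_i$ has an in-neighbor and an out-neighbor in $A_i$. The proof of that lemma did not use asymmetry: the cycle through the vertex may have length 2. So we may add $A_m,A_{m-1},\dots,A_1$ to the family, each linked to all sets already present, and obtain an $(m+q+1)$-family of $D$. The proofs of Lemmas 1.1 and 1.2 do not use asymmetry either, and Lemma 1.2 gives $dac(D)\ge m+q+1$. $\square$
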